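# Odd classes with eventually surjective multiplication, and free actions on homotopy $2n$-spheres

## 1. The total square as a polynomial-valued ring homomorphism

Let $B$ be a space and let $H=\bigoplus_{i\ge 0}H^i(B;\mathbb F_2)$. Signs disappear mod $2$, so this is an honest commutative graded ring. The object on which everything below turns is the map
$$S:H\to H[T],\qquad S(x)=\sum_{i\ge 0}Sq^i(x)\,T^i .$$
We use these textbook facts about the Steenrod squares $Sq^i:H^d\to H^{d+i}$, which are additive:

- $Sq^0=\mathrm{id}$;
- $Sq^i x=0$ for $i>|x|$, and $Sq^{|x|}x=x^2$;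
- the Cartan formula $Sq^k(xy)=\sum_{i+j=k}Sq^i(x)\,Sq^j(y)$;
- the Adem relation $Sq^1Sq^{2j}=Sq^{2j+1}$;
- $Sq^1$ is the Bockstein of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to 0$, so $Sq^1$ vanishes on reductions of integral classes (such classes lift to $\mathbb Z/4$).

The Cartan formula says exactly that $S$ is a ring homomorphism. The first two facts describe its values: for $x\in H^d$,
$$S(x)\ \text{has degree}\le d \text{ in } T,\ \text{constant term } x,\ \text{and } T^d\text{-coefficient } x^2. \tag{1}$$

Two examples to keep in mind. For $\mathbb{RP}^\infty$ we have $H=\mathbb F_2[x]$ with $|x|=1$, and (1) forces $S(x)=x+x^2T$, hence $S(x^q)=x^q(1+xT)^q$. For $\mathbb{CP}^\infty$ we have $H=\mathbb F_2[c]$ with $|c|=2$; since $H^3=0$, $S(c)=c+c^2T^2$.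

What is $S$ for? Statement (1) ties together three things about a homogeneous element: its degree, the element itself, and its square. If a class $e$ can be inverted, we shall see that elements of degree $0$ are squeezed between $a$ and $a^2$, and this makes the localized ring very small. The outcome is the following theorem.

**Theorem 1.** Let $B$ be a space, $N\ge 1$ odd, and $\bar e\in H^N(B;\mathbb F_2)$ with $Sq^1\bar e=0$. If for some $s\ge 0$ the map $\bar e\,\cdot:H^i(B;\mathbb F_2)\to H^{i+N}(B;\mathbb F_2)$ is surjective for all $i\ge s$, then $\bar e$ is nilpotent. If moreover $\bar e$ is the reduction of $e\in H^N(B;\mathbb Z)$ (then $Sq^1\bar e=0$ is automatic), then $e$ is nilpotent in $H^*(B;\mathbb Z)$.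

Our two examples show that neither hypothesis on $\bar e$ can be dropped. On $\mathbb{CP}^\infty$ multiplication by $c$ is onto $H^{i+2}$ for all $i\ge 0$, $Sq^1c=0$, and $c$ is not nilpotent; the degree $N=2$ is even. On $\mathbb{RP}^\infty$ multiplication by $x^N$, $N$ odd, is onto in all degrees and $x^N$ is not nilpotent; here $Sq^1(x^N)=Nx^{N+1}\ne 0$.

## 2. Free actions on $\Sigma(2n)$ and the virtual cohomological dimension

Theorem 1 answers a question about group actions. Throughout, $\Sigma(2n)$, $n\ge 1$, denotes a finite-dimensional CW-complex having the homotopy type of $\mathbb S^{2n}$. For example, $\mathbb R^m\times\mathbb S^{2n}$ is a $\Sigma(2n)$ of dimension $m+2n$.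

Actions are **cellular**: each $g\in G$ maps skeleta into skeleta. The same holds for $g^{-1}$, so $g$ permutes the components of $X^k\setminus X^{k-1}$, which are the open $k$-cells. An action is **properly discontinuous** if each point has a neighborhood $U$ with $\{g: gU\cap U\neq\emptyset\}$ finite.

The **cohomological dimension** $\mathrm{cd}\,\Gamma$ is the supremum of the $i$ for which $H^i(\Gamma;M)\ne 0$ for some $\mathbb Z\Gamma$-module $M$; equivalently, the least length of a projective resolution of the trivial module $\mathbb Z$. A subgroup satisfies $\mathrm{cd}\,\Gamma'\le\mathrm{cd}\,\Gamma$. Since $H^i(\mathbb Z/p;\mathbb F_p)\neq 0$ for all $i\ge 0$, a group of finite cohomological dimension is torsion-free. The **virtual cohomological dimension** $\mathrm{vcd}\,G$ is $\mathrm{cd}$ of a torsion-free subgroup of finite index (by a theorem of Serre all such subgroups have the same $\mathrm{cd}$), and $\mathrm{vcd}\,G=\infty$ if this is infinite or there is no such subgroup. For example, $\mathrm{vcd}\,\mathbb Z^m=m$, and the infinite dihedral group has $\mathrm{vcd}=1$ although it contains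 elements of order $2$.

The question, taken from the paper of Marek Golasinski, Daciberg Lima Goncalves and Rolando Jimenez, "Free and properly discontinuous actions of groups on homotopy $2n$-spheres", arXiv:1402.0124 (2014), is this. Suppose $G$ acts freely and properly discontinuously (possibly co-compactly) on some $\Sigma(2n)$ with $\dim\Sigma(2n)\le m+2n$. Does it follow that $\mathrm{vcd}\,G\le m$? In words: of the available dimension, the sphere uses up $2n$; can the group see more than what remains?

The answer is **yes for every integer $m\ge 0$**, both for arbitrary free properly discontinuous actions and for co-compact ones. The cases $m=0,1$ may be taken as known facts, but they are not used below.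

**Theorem A.** Let $G$ act freely, properly discontinuously and cellularly on a CW-complex $X$ with $\dim X\le m+2n$ $(n\ge 1)$ and $H_*(X;\mathbb Z)\cong H_*(\mathbb S^{2n};\mathbb Z)$ (for instance $X=\Sigma(2n)$). Let $G_0\le G$ be the subgroup, of index $\le 2$, acting trivially on $H_{2n}(X;\mathbb Z)\cong\mathbb Z$. Then $\mathrm{cd}\,G_0\le m$. In particular $G_0$ is torsion-free and $\mathrm{vcd}\,G\le m$.

The index is at most $2$ because $\mathrm{Aut}(\mathbb Z)=\{\pm1\}$.

The bound is sharp for every $m$, also co-compactly: $\mathbb Z^m$ acts by translations on $\mathbb R^m$ with its unit-cube structure, trivially on $\mathbb S^{2n}$, and so freely, properly discontinuously and co-compactly on $\mathbb R^m\times\mathbb S^{2n}$; and $\mathrm{vcd}\,\mathbb Z^m=m$.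

Two examples show why $G_0$ appears. The antipodal action of $\mathbb Z/2$ on $\mathbb S^{2n}$ has $m=0$; the antipodal map has degree $-1$, so $G_0=1$. The infinite dihedral group, generated by $x\mapsto -x$ and $x\mapsto 1-x$ on $\mathbb R$, acts on $\mathbb R\times\mathbb S^{2n}$ with each reflection acting on the sphere by the antipodal map. This is free and properly discontinuous, $m=1$, $G$ has torsion, and $G_0=\mathbb Z$ is the translation subgroup.

## 3. A class of degree $2n+1$ extracted from the cells

From here to the end of Section 6, $X$ and $G$ are as in Theorem A and $N=2n+1$, an odd number. We convert the action into algebra.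

**Freeness of the cellular chains.** The purpose is to show that $C=C_*(X)$ is a complex of free $\mathbb ZG$-modules. Let $\Gamma$ be the stabilizer of an open $k$-cell $\sigma\cong\mathbb R^k$; it preserves the compact set $\bar\sigma$.

First, $\Gamma$ is finite. Suppose not, and pick $x\in\sigma$. Since the action is free, the orbit $\Gamma x$ is an infinite subset of the compact Hausdorff space $\bar\sigma$, so there is a point $y$ each of whose neighborhoods $U$ contains infinitely many points $gx$. Fix one such $g_0x\in U$. For each of the infinitely many $g$ with $gx\in U$, the element $gg_0^{-1}$ carries $g_0x\in U$ to $gx\in U$. So $hU\cap U\ne\emptyset$ for infinitely many $h$, for every neighborhood $U$ of $y$, contradicting proper discontinuity.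

Second, $\Gamma=1$. If not, it contains some $\mathbb Z/p$, $p$ prime, acting freely on $\sigma\cong\mathbb R^k$ (impossible at once if $k=0$). The quotient is a $k$-manifold whose universal cover is contractible, so it is a $K(\mathbb Z/p,1)$. Its cohomology vanishes above degree $k$, but $H^i(\mathbb Z/p;\mathbb F_p)\ne 0$ for all $i$, a contradiction.

So $G$ permutes the cells freely. Orient one cell in each $G$-orbit and transport the orientation by $G$: then $C_j$ is a free $\mathbb ZG$-module with one basis element for each orbit of $j$-cells. It is also free over $\mathbb Z\Gamma$ for every subgroup $\Gamma\le G$. Moreover $C_j=0$ for $j>m+2n$.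

**An exact sequence with two copies of group cohomology.** The purpose is to compare $H^*(\Gamma;M)$ with itself shifted by $N$. Let $\Gamma\le G_0$ be any subgroup. Then $H_0(C)\cong\mathbb Z$ and $H_{2n}(C)\cong\mathbb Z$ with trivial $\Gamma$-action, and all other homology of $C$ vanishes.

Let $R\to\mathbb Z$ be a free resolution over $\mathbb Z\Gamma$, with augmentation $\varepsilon:R_0\to\mathbb Z$. Since $C$ consists of free modules in degrees $\ge 0$ and $R$ is exact in positive degrees, the map $C_0\to H_0(C)=\mathbb Z$ lifts to a chain map $\varphi:C\to R$ inducing an isomorphism on $H_0$. Let $K$ be its mapping cone: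
$$K_j=R_j\oplus C_{j-1},\qquad d(r,c)=(dr+\varphi(c),\,-dc).$$
There is a short exact sequence $0\to R\xrightarrow{\iota}K\to\Sigma C\to 0$, split in each degree, where $(\Sigma C)_j=C_{j-1}$. Its long exact homology sequence has connecting map $\varphi_*$. Since $R$ has homology only in degree $0$, and there $\varphi_*$ is an isomorphism, we get $H_0(K)=H_1(K)=0$ and $H_j(K)\cong H_{j-1}(C)$ for $j\ge 2$. So $K$ has a single nonzero homology group, $H_N(K)\cong\mathbb Z$, with trivial action.

Next, $K$ is a shifted resolution of $\mathbb Z$ up to homotopy. Let $Z_j\subseteq K_j$ be the cycles. $Z_0=K_0$ is projective. For $0\le j<N$, $d:K_{j+1}\to Z_j$ is onto because $H_j(K)=0$; if $Z_j$ is projective, this map splits, $K_{j+1}\cong Z_{j+1}\oplus Z_j$, and $Z_{j+1}$ is projective. By induction $Z_N$ is projective. Let $K'\subseteq K$ be the subcomplex equal to $K_j$ for $j>N$, to $Z_N$ in degree $N$, and to $0$ below. It is a projective resolution of $\mathbb Z$, moved up by $N$, and $K'\hookrightarrow K$ induces isomorphisms on homology. A homology isomorphism between bounded-below complexes of projectives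 is a chain homotopy equivalence, and any two projective resolutions of $\mathbb Z$ are homotopy equivalent. So there is a chain homotopy equivalence $\psi:K\to\Sigma^NR$, where $(\Sigma^NR)_j=R_{j-N}$ with the unchanged differential of $R$.

Put $\eta=\psi\iota$. It is a family of maps $R_j\to R_{j-N}$ commuting with the differentials. Define $e\in H^N(\Gamma;\mathbb Z)$ as the class of the cocycle $c=\varepsilon\eta:R_N\to R_0\to\mathbb Z$. Applying $\mathrm{Hom}_\Gamma(-,M)$ to $0\to R\to K\to\Sigma C\to 0$ and replacing $K$ by $\Sigma^NR$ gives, for every $\mathbb Z\Gamma$-module $M$, the exact sequence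
$$H^{j-1}(\mathrm{Hom}_\Gamma(C,M))\to H^{j-N}(\Gamma;M)\xrightarrow{\ \eta^*\ }H^j(\Gamma;M)\to H^j(\mathrm{Hom}_\Gamma(C,M)). \tag{2}$$
The outer terms vanish when their degree exceeds $m+2n=m+N-1$. With $i=j-N$ we obtain:
$$\eta^*:H^i(\Gamma;M)\to H^{i+N}(\Gamma;M)\ \text{ is onto for } i\ge m \text{ and bijective for } i\ge m+1. \tag{3}$$

**The map $\eta^*$ is cup product with $e$, up to sign.** The purpose is to bring in the ring structure. Let $\Delta:R\to R\otimes R$ be a diagonal approximation and define $\theta=(\mathrm{id}\otimes c)\Delta$, where $(\mathrm{id}\otimes c)(x\otimes y)=c(y)x$ and $c$ is zero outside degree $N$. The map $\mathrm{id}\otimes c$ is $\Gamma$-equivariant because $c(gy)=c(y)$. It commutes with differentials: it sends $d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy$ to $c(y)\,dx+(-1)^{|x|}c(dy)\,x=c(y)\,dx$, since $c$ is a cocycle. So $\theta:R\to\Sigma^NR$ is a chain map, and $\varepsilon\theta=(\varepsilon\otimes c)\Delta$ represents $1\cup e=e$, just as $\varepsilon\eta=c$ does.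

Therefore $f=\eta-\theta$ is a chain map $R\to\Sigma^NR$ with $\varepsilon f_N=b\,d$ for some $b:R_{N-1}\to\mathbb Z$. Such an $f$ is null-homotopic: lift $b$ to $h_{N-1}:R_{N-1}\to R_0$ with $\varepsilon h_{N-1}=b$. Then $\varepsilon(f_N-h_{N-1}d)=0$, so $f_N-h_{N-1}d$ has image in $d(R_1)$ and equals $d\,h_N$ for some $h_N:R_N\to R_1$; and $d(f_{N+1}-h_Nd)=(f_N-d\,h_N)d=h_{N-1}dd=0$, so one continues by exactness of $R$ in positive degrees. Hence $\eta^*=\theta^*$ on cohomology. For a cocycle $a:R_i\to M$, the cocycle $a\theta$ is $x\otimes y\mapsto c(y)a(x)$ composed with $\Delta$, which is $\pm a\cup c$. So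
$$\eta^*(a)=\pm\,a\cup e\qquad\text{for all } a\in H^i(\Gamma;M). \tag{4}$$
For $M=\mathbb F_2$ this is multiplication by the mod $2$ reduction $\bar e$ of $e$ in $H^*(B\Gamma;\mathbb F_2)$.

## 4. Torsion, the case $m=0$, and coefficients in which $2$ is invertible

Let us see how far (3) and (4) go by themselves.

**No torsion in $G_0$.** Suppose $\Gamma=\mathbb Z/p\le G_0$. Since $N$ is odd, $H^N(\mathbb Z/p;\mathbb Z)=0$, so $e=0$. By (3) the zero map is onto $H^{i+N}(\mathbb Z/p;\mathbb F_p)$ for $i\ge m$, which is false because these groups are nonzero. So $G_0$ is torsion-free.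

**The case $m=0$ by hand.** If $\dim X\le 2n$, then $H_{2n}(X)=\ker(C_{2n}\to C_{2n-1})$ is a copy of the trivial module $\mathbb Z$ inside the free $\mathbb ZG_0$-module $C_{2n}$. A nonzero $G_0$-invariant element of a free module has constant coefficients along $G_0$, so it can only exist if $G_0$ is finite. Being torsion-free, $G_0=1$. This argument stops at $m=1$: there $H_{2n}(X)$ is a quotient of the cycles and need not embed in a free module.

**Everything follows once $e$ is nilpotent.** Take $\Gamma=G_0$. If $e^k=0$, then for $i\ge m+1$ the $k$-fold iterate of $\eta^*$ on $H^i(G_0;M)$ is bijective by (3) and zero by (4), so $H^i(G_0;M)=0$. If $\mathrm{cd}\,G_0$ were known to be finite, nilpotence would hold for degree reasons, but finiteness is what we want to prove.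

**The first attempt: graded commutativity.** Since $N$ is odd, $e\cup e=-e\cup e$, that is,
$$2e^2=0. \tag{5}$$
If $2$ acts invertibly on $M$, it acts invertibly on $H^*(G_0;M)$. From $2(a\cup e^2)=a\cup 2e^2=0$ we get $a\cup e^2=0$, while multiplication by $e^2$ is bijective for $i\ge m+1$. So $H^i(G_0;M)=0$ for $i\ge m+1$, for all such $M$.

This is exactly where signs stop helping. Consider the graded ring $\mathbb Z[t]/(2t)$ with $|t|=N$ odd. It is graded commutative, multiplication by $t$ is onto in all degrees $i\ge 0$ and bijective for $i\ge 1$, and $t$ is not nilpotent. Its mod $2$ relative $\mathbb F_2[t]$ behaves in the same way. So the ring structure alone cannot finish; something must exclude $\mathbb F_2[t]$.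

Steenrod squares do exclude it, as a hand computation shows. Suppose $H=\mathbb F_2[t]$ with $|t|=N$ odd and $Sq^1t=0$. If $N=1$, then $t^2=Sq^1t=0$. If $N\ge 3$, then $Sq^{N-1}t\in H^{2N-1}=0$, so $t^2=Sq^Nt=Sq^1Sq^{N-1}t=0$. Either way $t^2=0$, a contradiction.

The real problem is that $H^*(BG_0;\mathbb F_2)$ is an arbitrary ring: nothing in our hypotheses says that it is finitely generated, or finite-dimensional in each degree, or free of zero divisors. And even for domains there are candidates other than $\mathbb F_2[t]$. Let $k_0$ be a field extension of $\mathbb F_2$ and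
$$D=\mathbb F_2\oplus t\,k_0[t]\subset k_0[t],\qquad |t|=N .$$
Multiplication by $t$ is onto from every degree $i\ge 1$. All of $k_0$ hides in degree $0$ of $D[t^{-1}]$, since $\lambda=(\lambda t)/t$, although $D^0=\mathbb F_2$. The theorem has to exclude such a $k_0$, and this is where the polynomial nature of $S$ is decisive. If $a$ has degree $0$ and $S(a)$ were still subject to (1), then $S(a)$ would be a constant equal to both $a$ and $a^2$, so $a\in\{0,1\}$. The catch is that $a$ lives only in the localization, where $S(a)$ is a rational function of $T$. Surjectivity of multiplication by $e$ will bound its denominator.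

## 5. Proof of Theorem 1: stable primes, localization, and the shape of $S$

Write $e$ for $\bar e$ until the last step, and suppose that $e$ is not nilpotent. We derive a contradiction.

**Step 1: pass to a domain on which the squares still act.** The purpose is to remove zero divisors without losing $e$ or the $Sq^i$.

By Zorn's lemma, choose a homogeneous ideal $P_0\subset H$ maximal among homogeneous ideals disjoint from $\{e^k:k\ge 0\}$; the zero ideal is a candidate because $e$ is not nilpotent. It is prime. For homogeneous ideals it suffices to test homogeneous elements. If $a,b\notin P_0$ are homogeneous, then by maximality $e^k\in P_0+(a)$ and $e^l\in P_0+(b)$ for some $k,l$, so $e^{k+l}\in P_0+(ab)$, and hence $ab\notin P_0$.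

$P_0$ need not be stable under the squares, so we shrink it. Define inductively
$$P_{k+1}=\{x\in H:\ Sq^ix\in P_k\ \text{for all } i\ge 0\}.$$
This is the kernel of the ring homomorphism $H\xrightarrow{S}H[T]\to(H/P_k)[T]$. If $P_k$ is prime, the target is a domain, and $1\mapsto 1$, so $P_{k+1}$ is prime. If $P_k$ is homogeneous, so is $P_{k+1}$: for $x=\sum x_d$ the elements $Sq^ix_d$, of degree $d+i$, are the homogeneous components of $Sq^ix\in P_k$, so they lie in $P_k$. Finally $P_{k+1}\subseteq P_k$, since $Sq^0=\mathrm{id}$.

Let $P=\bigcap_kP_k$. It is homogeneous. It is prime: if $a,b\notin P$, then for large $k$ neither lies in $P_k$, because the chain descends, so $ab\notin P_k$. It is stable: if $x\in P$, then $x\in P_{k+1}$ for every $k$, so $Sq^ix\in P_k$ for every $k$. And $e\notin P$ because $e\notin P_0$.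

So $D=H/P$ is a graded domain with induced operations $Sq^i$. Homogeneous elements of $D$ lift to homogeneous elements of $H$, so the rules for $Sq^0$, $Sq^{|x|}$ and $Sq^i$ with $i>|x|$, the Cartan formula and the Adem relation all persist. So do the homomorphism $S:D\to D[T]$ and statement (1). Also $0\ne e\in D^N$, $Sq^1e=0$, and
$$eD^i=D^{i+N}\qquad\text{for } i\ge s. \tag{6}$$

**Step 2: invert $e$.** The purpose is to turn surjectivity into an identification with a localized ring in high degrees. Let $L=D[e^{-1}]\supseteq D$, a $\mathbb Z$-graded domain, and let $F$ be its fraction field. Then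
$$L^i=D^i\qquad\text{for } i\ge s. \tag{7}$$
Indeed an element of $L^i$ is $x/e^k$ with $x\in D^{i+kN}$, and (6), used $k$ times, gives $D^{i+kN}=e^kD^i$.

By (1), $Q:=S(e)\in F[T]$ has constant term $e$, degree exactly $N$, and leading coefficient $e^2\ne 0$. As $Q\ne 0$, $S$ extends to a ring homomorphism
$$S:L\to F(T),\qquad S(x/e^k)=S(x)/Q^k .$$
On $L$ its values are only rational functions. On $D$, and so by (7) on $L^i$ with $i\ge s$, they are polynomials satisfying (1).

**Step 3: $L^0=\mathbb F_2$.** The purpose is to exclude the hidden coefficients found in Section 4. Let $0\ne a\in L^0$ and fix $k\ge 1$ with $kN\ge s$. For every $r\ge 0$ the element $a^re^k$ has degree $kN$, whatever $r$ is. By (7) it lies in $D^{kN}$, so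
$$S(a)^r\,Q^k=S(a^re^k)\in F[T]\ \text{ has degree}\le kN,\qquad\text{for all } r\ge 0. \tag{8}$$

*The denominator of $S(a)$ is trivial.* Write $S(a)=f/g$ with $f,g\in F[T]$ coprime. By (8), $g^r$ divides $f^rQ^k$, so $g^r\mid Q^k$, for all $r$ with $k$ fixed. Hence $r\deg g\le kN$ for all $r$, $g$ is constant, and $S(a)\in F[T]$.

*$S(a)$ is constant.* Take $r=1$ in (8). The polynomial $S(a)Q^k=S(ae^k)$ is nonzero, since its constant term is $ae^k\ne 0$. Its degree is $\deg S(a)+kN\le kN$. So $S(a)\in F$.

*Comparison of coefficients.* In $S(ae^k)=S(a)Q^k$, the constant term gives $ae^k=S(a)e^k$, that is, $S(a)=a$. By (1) the coefficient of $T^{kN}$ on the left is $(ae^k)^2$; on the right it is $S(a)e^{2k}$. So $S(a)=a^2$.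

Hence $a^2=a$, and since $L$ is a domain and $a\neq 0$, $a=1$.

To see what surjectivity did, take $D=\mathbb F_2[x,y]$, $|x|=|y|=1$, $e=x$, $a=y/x$. Multiplication by $x$ is never onto in high degrees, and $S(a)=(y+y^2T)/(x+x^2T)$ has a genuine denominator. Here $a^re^k=y^rx^{k-r}$ lies in $D$ only for $r\le k$, so (8) is not available for large $r$.

**Step 4: $L=\mathbb F_2[t^{\pm1}]$ with $|t|$ odd.** The purpose is to reduce to the one-variable ring of Section 4, now with $e$ a power of the variable. Let $0\ne x\in L^d$. Then $x^Ne^{-d}$ is a nonzero element of $L^0$, so $x^N=e^d$. Hence $x$ is a unit, with inverse $x^{N-1}e^{-d}$. Two nonzero elements of $L^d$ have ratio a nonzero element of $L^0$, which is $1$; so $L^d$ has at most one nonzero element. The set $\{d:L^d\ne 0\}$ is closed under addition ($L$ is a domain) and negation (nonzero homogeneous elements are units), and contains $N$. It is therefore $g\mathbb Z$ for some $g\ge 1$ with $g\mid N$. As $N$ is odd, $g$ is odd. Let $t$ be the nonzero element of $L^g$. Then $L=\mathbb F_2[t^{\pm1}]$ and $e=t^q$ with $q=N/g$ odd.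

**Step 5: determine $S(t)$.** The purpose is to show that $S(t)$ has only the two terms forced by (1), although $t$ itself need not lie in $D$. Fix $k\ge 1$ with $kg\ge s$. By (7), $t^k$ and $t^{k+1}$ lie in $D$, so $S(t)^k=S(t^k)$ is a polynomial with constant term $t^k$ and $T^{kg}$-coefficient $t^{2k}\ne 0$, of degree exactly $kg$. The rational function $S(t)$ is integral over $F[T]$, which is integrally closed, so $S(t)\in F[T]$, and $\deg S(t)=g$. Write $S(t)=\sum_{i=0}^gc_iT^i$ and compare coefficients in $S(t)S(t^k)=S(t^{k+1})$. The constant terms give $c_0t^k=t^{k+1}$, so $c_0=t$. The coefficients of $T^{(k+1)g}$ give $c_gt^{2k}=t^{2k+2}$, so $c_g=t^2$. The coefficients of $T^i$ give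
$$c_i\,t^k=Sq^i(t^{k+1})-\sum_{j<i}c_j\,Sq^{i-j}(t^k).$$
If $c_j\in L^{g+j}$ for all $j<i$, then every term on the right is in $L^{(k+1)g+i}$, and dividing by the unit $t^k$ gives $c_i\in L^{g+i}$. By induction this holds for all $i$. For $0<i<g$ the number $g+i$ is not a multiple of $g$, so $L^{g+i}=0$ and $c_i=0$. Therefore
$$S(t)=t+t^2T^g,\qquad S(e)=S(t)^q=t^q(1+tT^g)^q. \tag{9}$$

**Step 6: the contradiction.** Now we repeat the hand computation of Section 4. By (9), in $D\subseteq L$,
$$Sq^ie=0\ \text{ for } 0<i<g,\qquad Sq^ge=q\,t^{q+1}=t^{q+1}\ne 0,$$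
because $q$ is odd. If $g=1$, this contradicts $Sq^1e=0$. If $g\ge 3$, then $g-1$ is even and $0<g-1<g$, so $Sq^ge=Sq^1(Sq^{g-1}e)=Sq^1(0)=0$, a contradiction. So $\bar e$ is nilpotent.

**Step 7: the integral statement.** The purpose is to lift nilpotence from $\mathbb F_2$ to $\mathbb Z$. Let $\bar e$ be the reduction of $e\in H^N(B;\mathbb Z)$; then $Sq^1\bar e=0$ by the Bockstein description. By the above $\bar e^{\,k}=0$ for some $k$. The exact sequence $H^{kN}(B;\mathbb Z)\xrightarrow{2}H^{kN}(B;\mathbb Z)\to H^{kN}(B;\mathbb F_2)$ gives $e^k=2y$ with $y\in H^{kN}(B;\mathbb Z)$. Since $N$ is odd, $2e^2=0$ as in (5). So $e^{k+2}=2y\,e^2=y\,(2e^2)=0$. $\blacksquare$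

## 6. Vanishing of $H^i(G_0;M)$ for $i>m$

**Proof of Theorem A.** Take $\Gamma=G_0$ in Section 3, with its class $e\in H^N(G_0;\mathbb Z)=H^N(BG_0;\mathbb Z)$, $N=2n+1$ odd. By (3) and (4) with $M=\mathbb F_2$, multiplication by $\bar e$ from $H^i(BG_0;\mathbb F_2)$ to $H^{i+N}(BG_0;\mathbb F_2)$ is onto for $i\ge m$. Theorem 1 with $B=BG_0$ and $s=m$ gives $e^k=0$ for some $k\ge 1$.

Let $M$ be any $\mathbb ZG_0$-module and $i\ge m+1$. By (3) the $k$-fold iterate of $\eta^*$ is an isomorphism $H^i(G_0;M)\to H^{i+kN}(G_0;M)$. By (4) it is $a\mapsto\pm a\cup e^k=0$. So $H^i(G_0;M)=0$. As $M$ was arbitrary, $\mathrm{cd}\,G_0\le m$. In particular $G_0$ is torsion-free, and $[G:G_0]\le 2$, so $\mathrm{vcd}\,G=\mathrm{cd}\,G_0\le m$. $\blacksquare$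

Co-compactness was never used, so the answer is affirmative in both settings for every $m\ge 0$.

## 7. Which groups act: subgroups of index at most $2$ with $\mathrm{cd}\le m$

**Theorem B.** For a group $G$ and integers $m\ge 0$, $n\ge 1$ the following are equivalent:

1. $G$ acts freely, properly discontinuously and cellularly on some $\Sigma(2n)$ with $\dim\Sigma(2n)\le m+2n$.
2. $G$ has a subgroup $G_0$ of index $\le 2$ with $\mathrm{cd}\,G_0\le m$.

In particular, (1) does not depend on $n$.

*Proof.* Theorem A gives (1)$\Rightarrow$(2). Now assume (2).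

**Case $m=0$.** If $\mathrm{cd}\,G_0\le 0$, then $\mathbb Z$ is projective over $\mathbb ZG_0$, so the augmentation $\mathbb ZG_0\to\mathbb Z$ splits. The image of $1$ under a splitting is a nonzero invariant element, so $G_0$ is finite and this element is $r\sum_{g\in G_0}g$. Its augmentation $r|G_0|$ equals $1$, so $G_0=1$ and $|G|\le 2$. Use $\mathbb S^{2n}$ with the antipodal action, or with the trivial group.

**Case $m\ge 1$: a space of the right homotopy type.** Let $d=m+2n\ge 3$. Give $\mathbb S^{2n}$ the cell structure with two cells in each dimension $0,\dots,2n$, exchanged by the antipodal map, and let $G$ act on it through $G\to G/G_0\hookrightarrow\{\pm1\}$, with $-1$ acting antipodally. Let $EG$ be a contractible CW-complex with free cellular $G$-action permuting the cells, $Z=EG\times\mathbb S^{2n}$ with the diagonal action, which is free, and $Y=Z/G$. Then $Z\simeq\mathbb S^{2n}$ is simply connected, so it is the universal cover of $Y$ and $\pi_1(Y)=G$. However, $Y$ may have cells of arbitrarily high dimension.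

**Case $m\ge 1$: cohomology of $Y$ vanishes above $d$.** This is what is needed to replace $Y$ by a complex of dimension $\le d$. Local coefficients on $Y$ are $\mathbb ZG$-modules $M$, and $H^j(Y;M)=H^j(\mathrm{Hom}_G(C_*(EG)\otimes C_*(\mathbb S^{2n}),M))$. Let $F_q$ be the subcomplex $C_*(EG)\otimes C_{\le q}(\mathbb S^{2n})$. In each degree $F_q/F_{q-1}$ is a free $\mathbb ZG$-module, and as a complex it is $C_*(EG)\otimes C_q(\mathbb S^{2n})$ moved up by $q$ (up to the sign of the differential). If $G\neq G_0$, orienting one of the two $q$-cells and transporting shows $C_q(\mathbb S^{2n})\cong\mathbb Z[G/G_0]$, and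
$$\mathrm{Hom}_G(C_*(EG)\otimes\mathbb Z[G/G_0],M)\cong\mathrm{Hom}_{G_0}(C_*(EG),M),$$
whose cohomology is $H^p(G_0;M)$. If $G=G_0$, then $C_q(\mathbb S^{2n})\cong\mathbb Z^2$ and we get $H^p(G_0;M)^2$. In both cases this is $0$ for $p>m$. So in the exact sequence
$$H^{j-q}\big(\mathrm{Hom}_G(C_*(EG)\otimes C_q(\mathbb S^{2n}),M)\big)\to H^j(\mathrm{Hom}_G(F_q,M))\to H^j(\mathrm{Hom}_G(F_{q-1},M))$$
the left term is $0$ for $j>m+q$. By induction on $q$, starting from $F_{-1}=0$, the middle term is $0$ for $j>m+q$. For $q=2n$: $H^j(Y;M)=0$ for all $j>d$ and all $M$. Also $H_j(Z)=H_j(\mathbb S^{2n})=0$ for $j>d$.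

**Case $m\ge 1$: conclusion.** By Wall (*Finiteness conditions for CW-complexes*, Ann. of Math. 81 (1965), Theorem E), if $d\ge 3$, $H_j(\tilde Y)=0$ for $j>d$, and $H^{d+1}(Y;M)=0$ for all local coefficients $M$, then $Y$ is homotopy equivalent to a CW-complex of dimension $\le d$. So there is $Y'\simeq Y$ with $\dim Y'\le d$. Its universal cover is homotopy equivalent to $Z\simeq\mathbb S^{2n}$ and has dimension $\le d$, and $G$ acts on it by deck transformations, freely, properly discontinuously and cellularly. This is the required $\Sigma(2n)$. $\blacksquare$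

## 8. Co-compact actions, type FP, and the condition $2w=0$

A module is of type $FP_r$ if it has a projective resolution $P_*$ with $P_i$ finitely generated for $i\le r$, and of type $FP$ if it has a finite resolution by finitely generated projectives. A group $\Gamma$ is **of type FP** if the trivial module $\mathbb Z$ is of type $FP$ over $\mathbb Z\Gamma$. The group $\tilde K_0(\mathbb Z\Gamma)$ is the Grothendieck group of finitely generated projectives modulo the classes of free modules. A module of type $FP$ has a class $\sum(-1)^i[P_i]\in\tilde K_0(\mathbb Z\Gamma)$, independent of the resolution and additive on short exact sequences. We write $w$ for the class of $\mathbb Z$. For example, $\Gamma=\langle z\rangle\cong\mathbb Z$ has the resolution $0\to\mathbb Z\Gamma\xrightarrow{z-1}\mathbb Z\Gamma\to\mathbb Z\to 0$, so it is of type FP with $w=0$.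

**Theorem C.** (a) If in Theorem A $X=\Sigma(2n)$ and the action is co-compact, then $G$ is finitely presented and $G_0$ is of type FP with $\mathrm{cd}\,G_0\le m$.

(b) Let $m\ge 1$. $G$ acts freely, properly discontinuously, co-compactly, and trivially on $H_{2n}$, on some $\Sigma(2n)$ of dimension $\le m+2n$ if and only if $G$ is finitely presented, of type FP, $\mathrm{cd}\,G\le m$, and $2w=0$ in $\tilde K_0(\mathbb ZG)$. Here $w=\sum(-1)^i[P_i]$ for a finite resolution $P_*\to\mathbb Z$ by finitely generated projectives.

**Proof of (a): finite presentation.** The action is a covering action: if $\{g:gU\cap U\ne\emptyset\}$ is finite for a neighborhood $U$ of $x$, then, since $X$ is Hausdorff and the finitely many points $gx$ with $g\ne 1$ in this set differ from $x$, we can shrink $U$ until $gU\cap U=\emptyset$ for all $g\ne 1$. By Section 3, $G$ permutes cells freely. Choosing a characteristic map $\chi_\sigma$ for one cell in each orbit and using $g\chi_\sigma$ for $g\sigma$, we see that $X/G$ is a CW-complex with one cell for each orbit. It is compact, hence finite. Since $X$ is simply connected,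 $\pi_1(X/G)=G$, so $G$ is finitely presented.

**Proof of (a): type FP.** The purpose is to build finite resolutions out of $C$. Now $C$ is a bounded complex of finitely generated free modules over $\mathbb ZG$, hence also over $\mathbb ZG_0$. Let $A=\ker(C_{2n}\to C_{2n-1})$ and let $E$ be the image of $C_{2n+1}\to C_{2n}$. The homology of $C$ gives three exact sequences of $\mathbb ZG_0$-modules:
$$0\to A\to C_{2n}\to\cdots\to C_0\to\mathbb Z\to 0, \tag{10}$$
$$0\to E\to A\to\mathbb Z\to 0, \tag{11}$$
$$0\to C_{m+2n}\to\cdots\to C_{2n+1}\to E\to 0. \tag{12}$$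
(If $m=0$, then (12) says $E=0$.) We claim that $\mathbb Z$ is of type $FP_r$ for every $r$. It is finitely generated, which is the case $r=0$. Suppose it is of type $FP_r$. By (12), $E$ has a finite resolution by finitely generated free modules. The horseshoe lemma applied to (11) gives a projective resolution of $A$ that is finitely generated in degrees $\le r$. Splicing it with (10) places it in degrees $2n+1,2n+2,\dots$, so $\mathbb Z$ is of type $FP_{r+2n+1}$. This proves the claim.

By Theorem A, $\mathrm{cd}\,G_0\le m$. Take a projective resolution of $\mathbb Z$ with $P_i$ finitely generated for $i\le m$. The kernel of $P_{m-1}\to P_{m-2}$ (with $P_{-1}=\mathbb Z$; for $m=0$ take $\mathbb Z$ itself) is a quotient of $P_m$, so it is finitely generated, and it is projective because $\mathrm{cd}\,G_0\le m$. So $\mathbb Z$ has a finite resolution by finitely generated projectives, and $G_0$ is of type FP.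

**Proof of (b), necessity.** Since $G$ acts trivially on $H_{2n}$, we have $G=G_0$. By (a), only $2w=0$ remains. Every $C_j$ has class $0$ in $\tilde K_0(\mathbb ZG)$. By (12) the class of $E$ is $0$. By (11) $A$ is of type $FP$ with class $w$. Additivity along (10) gives $w=\sum_{j=0}^{2n}(-1)^j[C_j]+(-1)^{2n+1}w=-w$. So $2w=0$.

**Proof of (b), sufficiency.** Let $G$ be finitely presented, of type FP, with $\mathrm{cd}\,G\le m$ and $2w=0$. Then $BG$ is finitely dominated, that is, a homotopy retract of a finite complex (Brown, *Cohomology of Groups*, Ch. VIII, §7), and so is $Y=BG\times\mathbb S^{2n}$. Put $d=m+2n\ge 3$. Give $\mathbb S^{2n}$ one $0$-cell and one $2n$-cell; then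
$$C_*(\tilde Y)\cong C_*(EG)\oplus\Sigma^{2n}C_*(EG)\simeq P_*\oplus\Sigma^{2n}P_* .$$
Consequently $H^j(Y;M)\cong H^j(G;M)\oplus H^{j-2n}(G;M)=0$ for $j>d$ and all $M$, and $H_j(\tilde Y)=H_j(\mathbb S^{2n})=0$ for $j>d$. So $Y$ satisfies the dimension conditions of Section 7. Its Wall obstruction, the alternating sum of the classes of a finite complex of finitely generated projectives equivalent to $C_*(\tilde Y)$, is $w+(-1)^{2n}w=2w=0$. By Wall (*Finiteness conditions for CW-complexes*, Theorem F), $Y$ is homotopy equivalent to a finite complex of dimension $\le d$. The universal cover of this complex is homotopy equivalent to $EG\times\mathbb S^{2n}\simeq\mathbb S^{2n}$ and has dimension $\le m+2n$. The deck action of $G$ is free, properly discontinuous and co-compact, and it is trivial on $H_{2n}$ because $G$ acts trivially on the factor $\mathbb S^{2n}$ of $\tilde Y=EG\times\mathbb S^{2n}$. $\blacksquare$
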